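\title{The saturation degree of an additive polynomial mapping}

\begin{abstract}
Let $F$ be an additive polynomial self-map of affine $d$-space over a field $K$ of characteristic $p$. Its dynamic degree $\delta$ measures the growth of the degrees of the iterates $F^n$. Its saturation degree $\kappa$ measures the growth of the space spanned by products of bounded powers of the coordinates of the iterates. We prove that $\kappa^d=p^{\,r}$, where $r$ is the rank over $K[t]$ of the module of additive functions on which $t$ acts by composition with $F$. This decides both parts of the Saturation Conjecture: $\kappa^d$ is multiplicative in short exact sequences of $t$-modules, but the equality $\kappa=\delta$ fails in every dimension $d\ge 2$ for maps without stable connected subgroups. In its place we prove the sharp bounds $\delta^{1/d}\le\kappa\le\delta$ and characterize the case $\kappa=\delta$.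
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two degrees attached to an additive map}

Let $K$ be a field of characteristic $p>0$, and let $\mathbb G_a^d$ be affine $d$-space over $K$ with coordinates $x_1,\dots,x_d$, viewed as an algebraic group under addition. An \emph{additive polynomial mapping} is an $\mathbb F_p$-linear endomorphism $F$ of the algebraic group $\mathbb G_a^d$. Concretely,
\[
F(\mathbf x)=A_0\mathbf x+A_1\mathbf x^{(p)}+\dots+A_s\mathbf x^{(p^s)},\qquad A_j\in M_d(K),
\]
where $\mathbf x^{(p^j)}$ raises each coordinate to the power $p^j$. We call $F$ \emph{nilpotent} if some iterate $F^n$ is zero.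

If $F$ is not nilpotent, its \emph{dynamic degree} is
\[
\delta=\delta(F)=\lim_{n\to\infty}(\deg F^n)^{1/n}.
\]
The limit exists and is at least $1$: the numbers $h(n)=\log_p\deg F^n$ are nonnegative integers with $h(n+n')\le h(n)+h(n')$, and for such a sequence $h(n)/n$ converges.

The second invariant counts functions instead of measuring them. For $N\ge1$ and a constant $L<\infty$, consider the polynomials
\[
\Psi_{i,n,j}=(x_i\circ F^n)^j,\qquad 1\le i\le d,\quad 0\le n<N,\quad 0\le j<L,
\]
and let $W(N,L)$ be the $K$-linear span of all products of the $\Psi_{i,n,j}$ over subsets of the set of triples $(i,n,j)$. The \emph{saturation degree} $\kappa=\kappa(F)$ is the supremum of the real numbers $\kappa_->0$ for which there is an $L$ such that $\dim_K W(N,L)>\kappa_-^{\,dN}$ for all sufficiently large $N$. Since $1\in W(N,L)$, we always have $\kappa\ge1$.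

The space $W(N,L)$ has a simpler description. We may take $L$ to be a positive integer. A product over a subset of triples equals $\prod_{i,n}(x_i\circ F^n)^{e_{i,n}}$, where each $e_{i,n}$ is the sum of a subset of $\{0,1,\dots,L-1\}$. These subset sums are exactly the integers $0,1,\dots,E$ with
\[
E=L(L-1)/2.
\]
Indeed, if the subset sums of $\{1,\dots,a-1\}$ fill the interval $[0,a(a-1)/2]$, then adding $a$ fills $[a,a(a+1)/2]$, and no gap appears because $a\le a(a-1)/2+1$. So $W(N,L)$ is the span of the monomials in the $dN$ polynomials $x_i\circ F^n$, $n<N$, with all exponents at most $E$, and $E$ can be made as large as we like.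

The two degrees are linked by a count. Let $F$ be non-nilpotent and $\varepsilon>0$. Every element of $W(N,L)$ has degree at most $D_N=Ed\sum_{n<N}\deg F^n$, which is $O((\delta+\varepsilon)^N)$ because $\deg F^n=O((\delta+\varepsilon)^n)$ and $\delta+\varepsilon>1$. The polynomials of degree at most $D_N$ in $d$ variables form a space of dimension at most $(D_N+1)^d=O((\delta+\varepsilon)^{dN})$. Hence no $\kappa_->\delta$ is admissible, and
\begin{equation}\label{eq:upper}
\kappa\le\delta .
\end{equation}
Equality means that, on the exponential scale, the products fill all the room that their degrees allow. This explains both the name and the normalization $\kappa_-^{\,dN}$.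

Two examples show when to expect equality.

\begin{example}\label{ex:onevar}
Let $d=1$ and $F(x)=x^{q}$ with $q=p^s$, $s\geq 1$, so $\delta=q$. Then $W(N,L)$ is spanned by the monomials $x^a$ with $a=\sum_{n<N}e_nq^n$ and $0\le e_n\le E$. For $E<q$ there are exactly $(E+1)^N$ of them, by uniqueness of base-$q$ expansions. For $E\geq q-1$ every $a<q^N$ occurs, so $\kappa\geq q$ and $\kappa=\delta$. The freedom to choose $L$ is what allows all the digits to be used.
\end{example}

\begin{example}\label{ex:product}
Let $F(x,y)=(x^p,y)$, so $\delta=p$. Then $W(N,L)$ is spanned by monomials $x^ay^b$ with $a<Ep^N$ and $b\le EN$, and for $E\ge p-1$ it contains $x^a$ for every $a<p^N$. Thus $p^N\le\dim W(N,L)\le Ep^N(EN+1)$ for such $E$, and $\kappa^2=p$. The dynamic degree sees only the faster factor, while $\kappa^2=p\cdot 1$ is the product of the contributions of both factors.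
\end{example}

One is led to guess that $\kappa^d$ is multiplicative when $F$ is built from smaller pieces, and that $\kappa=\delta$ when it is not: without stable subgroups, every direction should be mixed with every other and should grow at the same rate.

\subsection{The Saturation Conjecture}

An additive mapping $F$ makes $\mathbb G_a^d$ into a \emph{$t$-module}, that is, an $\mathbb F_p[t]$-module object in which $t$ acts by $F$. If $G$ is a $t$-module whose underlying group is isomorphic over $K$ to a vector group $\mathbb G_a^{\dim G}$ with $\dim G\ge1$, we write $\kappa(G)$ for the saturation degree of the additive mapping by which $t$ acts after such an identification. The following problem comes from \cite{Dimitrov}, where $K$ is the function field of a regular, projective, geometrically connected curve over a finite field $\mathbb F_q$ of characteristic $p$.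

\medskip
\noindent\textbf{Saturation Conjecture.}
\begin{enumerate}
\item[(i)] \emph{Let $F$ be a non-nilpotent additive polynomial mapping of $\mathbb G_a^d$. If no nonzero proper connected algebraic subgroup of $\mathbb G_a^d$ is stable under $F$, then $\kappa(F)=\delta(F)$.}
\item[(ii)] \emph{Let $0\to H\to G\to G/H\to0$ be a short exact sequence of $t$-modules in which $H$ is nonzero and proper, and $G$, $H$, $G/H$ are isomorphic over $K$, as groups, to vector groups. Then, for any choice of these identifications, $\kappa(G)^{\dim G}=\kappa(H)^{\dim H}\,\kappa(G/H)^{\dim G/H}$.}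
\end{enumerate}
\medskip

In (i), a connected algebraic subgroup means a reduced (for instance smooth) connected closed subgroup. Infinitesimal group schemes have to be excluded: the Frobenius kernel $\alpha_p^d=\{\mathbf x^{(p)}=0\}$ is connected, and $F$ acts on it by $A_0$, which preserves it, so otherwise the hypothesis of (i) could never hold. In (ii), $H\to G$ is the inclusion of a closed subgroup, $G\to G/H$ is the quotient homomorphism, and both maps commute with $t$.

We show that (i) is false for every $d\ge2$ and that (ii) is true. Only the characteristic of the ground field matters, so throughout the paper $K$ is an arbitrary field of characteristic $p$.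

\subsection{Results}

Let $R=K[x_1,\dots,x_d]$ and let
\[
M=\bigoplus_{i=1}^d\bigoplus_{j\ge0}Kx_i^{p^j}\subset R
\]
be the space of \emph{additive polynomials}; it is the space $\operatorname{Hom}(\mathbb G_a^d,\mathbb G_a)$ of additive functions on the group. Two operators act on $M$:
\[
tm=m\circ F,\qquad \tau m=m^p .
\]
The operator $t$ is $K$-linear, $\tau$ is additive with $\tau(cm)=c^p\tau m$ for $c\in K$, and $t\tau=\tau t$. In particular $M$ is a $K[t]$-module, and $x_i\circ F^n=t^nx_i$. Put
\[
r=r(F)=\dim_{K(t)}K(t)\otimes_{K[t]}M,
\]
the rank of $M$ over $K[t]$. Everything rests on the following formula.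

\begin{theorem}\label{thm:formula}
For every additive polynomial mapping $F$ of $\mathbb G_a^d$, nilpotent or not, $r(F)$ is finite and $\kappa(F)=p^{\,r(F)/d}$.
\end{theorem}

Ranks add in short exact sequences, and this gives the second half of the conjecture.

\begin{theorem}\label{thm:mult}
Statement \textup{(ii)} is true.
\end{theorem}

\begin{theorem}\label{thm:counter}
Let $d\ge2$ and $F(x_1,\dots,x_d)=(x_2,\dots,x_d,\;x_1+x_d^p)$. No nonzero proper connected algebraic subgroup of $\mathbb G_a^d$, even over $\overline K$, is stable under $F$, and $\delta(F)=p$, but $\kappa(F)=p^{1/d}$. So statement \textup{(i)} is false for every $d\geq 2$. For $d=1$ it is true.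
\end{theorem}

To say what replaces (i), we measure additive polynomials on a logarithmic scale. For $0\ne m\in M$ put $\ell(m)=\log_p\deg m$, a nonnegative integer, and put $\ell(0)=-\infty$. For non-nilpotent $F$ let
\[
\lambda=\log_p\delta=\lim_{n\to\infty}\frac{h(n)}{n},\qquad
e_n=\inf_{0\ne m\in M}\bigl(\ell(t^nm)-\ell(m)\bigr)\in\mathbb Z\cup\{-\infty\}.
\]
Composition with $F^n$ raises $\ell$ by at most $h(n)$ and by at least $e_n$.

\begin{theorem}\label{thm:sharp}
Let $F$ be a non-nilpotent additive polynomial mapping of $\mathbb G_a^d$.
\begin{enumerate}
\item[(a)] $\delta^{1/d}\le\kappa\le\delta$. For every $d$, both bounds are attained by mappings $F$ that satisfy the hypothesis of \textup{(i)}.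
\item[(b)] If $\delta=1$, then $\kappa=\delta$. If $\delta>1$, then $\kappa=\delta$ if and only if $\lim_n e_n/n=\lambda$, that is, if and only if $\deg(m\circ F^n)\ge\delta^{(1-o(1))n}\deg m$ uniformly in $0\ne m\in M$.
\end{enumerate}
\end{theorem}

So $\kappa=\delta$ does express that all directions grow at the same rate, but the absence of stable subgroups does not force this. The mapping of Theorem~\ref{thm:counter} is invertible, and its module $M$ turns out not to be finitely generated over $K[t]$. One might blame the failure of (i) on this. The last theorem shows that finite generation does not rescue the statement.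

\begin{theorem}\label{thm:fg}
Let $F(x,y,z)=(y,\,z,\,z^p-x^{p^2})$. Then $M$ is finitely generated over $K[t]$, the hypothesis of \textup{(i)} holds, $\delta=p$, and $\kappa=p^{2/3}$.
\end{theorem}

Section~\ref{sec:plane} computes $\kappa$ by hand for the planar case of Theorem~\ref{thm:counter}; the computation contains the whole idea of Theorem~\ref{thm:formula}, which is proved in Sections~\ref{sec:additive} and~\ref{sec:formula}. Section~\ref{sec:exact} deduces Theorem~\ref{thm:mult}. Section~\ref{sec:compare} compares $r$ with $\lambda$, and Sections~\ref{sec:subgroups} and~\ref{sec:fg} treat stable subgroups and the examples.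

\section{The map $(x,y)\mapsto(y,\,x+y^p)$}\label{sec:plane}

Let $F(x,y)=(y,\,x+y^p)$ and $f_n=t^nx$. Then $f_0=x$, $f_1=y$, $f_2=x+y^p$, and applying $t^{n-1}$ to the last identity gives
\begin{equation}\label{eq:plane}
f_n^{\,p}=f_{n+1}-f_{n-1}\qquad(n\ge1).
\end{equation}
By induction $\deg f_n=p^{n-1}$ for $n\ge1$, since $f_{n+1}=f_n^p+f_{n-1}$ and the first term has the larger degree. As $F^n=(f_n,f_{n+1})$, we get $\deg F^n=p^n$ and $\delta=p$. The degree count behind \eqref{eq:upper} leaves room for about $p^{2N}$ independent elements in $W(N,L)$. We show that there are only about $p^N$.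

\emph{Lower bound.} Let $E\ge p-1$. The products $f_1^{e_1}\cdots f_N^{e_N}$ with $0\le e_n<p$ lie in $W(N,L)$, since $f_n=t^{n-1}y$. Their degrees $\sum_n e_np^{n-1}$ are distinct, so they are linearly independent, and $\dim W(N,L)\ge p^N$.

\emph{Upper bound.} Larger exponents give almost nothing new, because of \eqref{eq:plane}. The space $W(N,L)$ lies in the span of the monomials in $f_0,\dots,f_N$ with exponents at most $2E$. Whenever a monomial contains $f_n^p$ with $n\ge1$, replace these $p$ factors by $f_{n+1}-f_{n-1}$. The number of factors drops, so the process ends, and it ends in monomials $f_0^{\,a}\prod_{n\ge1}f_n^{e_n}$ with all $e_n<p$ and $a\le 2E(N+1)$. The danger is that the indices $n$ climb far beyond $N$. To control them, give $f_n$ the weight $p^n$ and a monomial the sum of the weights of its factors. A replacement trades weight $p\cdot p^n$ for weight at most $p^{n+1}$, so the weight never increases. At the start it is at most $2E\sum_{n\le N}p^n\le4Ep^N$. Hence every $f_n$ that appears at the end has $n\le N+\log_p(4E)$, and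
\[
\dim W(N,L)\le 4Ep^N\bigl(2E(N+1)+1\bigr).
\]
The two bounds give $\kappa^2=p$, so $\kappa=p^{1/2}<p=\delta$.

What was counted is the number of new additive functions per iteration. Each step $N\to N+1$ contributes one new function $f_{N+1}$; this function can be used with the $p$ exponents $0,\dots,p-1$; and its $p$-th power is an additive function that is already accounted for. In general the number of new additive functions per step is the rank $r$. Three features of the example need a substitute. The independence of the products came from their degrees; Lemma~\ref{lem:trunc} gives it in general. The $p$-th powers of the $t^nx_i$ were combinations of the $t^nx_i$; in general one must first adjoin finitely many $\tau^jx_i$. Finally, the powers of $f_0$ could not be rewritten; in general a finite-dimensional space $Z$ is left over, and it costs only a polynomial factor in $N$.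

\section{Additive polynomials}\label{sec:additive}

\subsection{Basic properties}

We first recall why $M$ consists of all polynomials $f\in R$ with $f(\mathbf x+\mathbf y)=f(\mathbf x)+f(\mathbf y)$. Elements of $M$ have this property. Conversely, let $f$ have it, so $f(0)=0$, and let $c\,\mathbf x^a$ be a nonzero term of $f$. For $b\le a$ the coefficient of $\mathbf x^b\mathbf y^{a-b}$ in $f(\mathbf x+\mathbf y)$ is $c\prod_i\binom{a_i}{b_i}$, and it must vanish unless $b=0$ or $b=a$. If two coordinates of $a$ were nonzero, keeping one of them and setting the others to zero would give a $b$ with coefficient $c\neq 0$. So $\mathbf x^a=x_i^{a_i}$. If $p^j$ is the largest power of $p$ dividing $a_i$, then $\binom{a_i}{p^j}\equiv a_i/p^j\not\equiv0\pmod p$, as one sees from $(1+X)^{a_i}=(1+X^{p^j})^{a_i/p^j}$. This forces $a_i=p^j$.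

The function $\ell$ satisfies
\[
\ell(m+m')\le\max(\ell(m),\ell(m')),\qquad \ell(\tau m)=\ell(m)+1,\qquad \ell(t^nm)\le\ell(m)+h(n),
\]
where $h(n)=\max_i\ell(t^nx_i)$; the last inequality is $\deg(m\circ F^n)\le\deg m\cdot\deg F^n$, and it gives $e_n\le h(n)$. A nontrivial linear combination of nonzero elements with distinct values of $\ell$ has $\ell$ equal to the largest value that occurs in it, so such elements are linearly independent. For $J\ge0$ put
\[
M_{\le J}=\{m\in M:\ell(m)\le J\}=\operatorname{span}_K\{\tau^jx_i: 1\le i\le d,\ 0\le j\le J\},
\]
a space of dimension $d(J+1)$.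

\subsection{Truncated monomials}

A \emph{truncated monomial} in a family of elements is a product of finitely many of them in which every exponent is less than $p$. By uniqueness of base-$p$ expansions, the truncated monomials in the standard basis $\{x_i^{p^j}\}$ of $M$ are exactly the monomials $\mathbf x^a$, each occurring once. The next lemma says that the standard basis plays no special role.

\begin{lemma}\label{lem:trunc}
For any $K$-basis $\mathfrak B$ of $M$, the truncated monomials in $\mathfrak B$ form a $K$-basis of $R$. In particular, if $m_1,\dots,m_s\in M$ are linearly independent, then the $p^s$ products $\prod_jm_j^{e_j}$ with $0\le e_j<p$ are linearly independent.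
\end{lemma}

The obstacle to a direct change of basis is that the $p$-th power of an element of $M$ falls back into $M$. We pass to a graded ring in which these $p$-th powers vanish; that ring depends on $M$ alone and not on a basis.

\begin{proof}
For $a\in\mathbb Z_{\ge0}^d$ let $\nu(a)$ be the sum of all base-$p$ digits of $a_1,\dots,a_d$. Then $\nu(a+b)\le\nu(a)+\nu(b)$, since each carry in an addition lowers the total of the digits by $p-1$. Let $R_{\le\mu}$ be the span of the $\mathbf x^a$ with $\nu(a)\le\mu$. Then $R_{\le\mu}R_{\le\mu'}\subset R_{\le\mu+\mu'}$, so $\operatorname{gr}R=\bigoplus_\mu R_{\le\mu}/R_{\le\mu-1}$ is a graded algebra, and the classes of the $\mathbf x^a$ with $\nu(a)=\mu$ form a basis of $\operatorname{gr}_\mu R$. Note that $M\subset R_{\le1}$.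

Let $S(M)$ be the symmetric algebra of $M$, which is the polynomial ring on any basis of $M$, and let $\mathfrak a\subset S(M)$ be the ideal generated by the $p$-th powers, taken in $S(M)$, of all $m\in M$. Since $(\sum_bc_bb)^p=\sum_bc_b^pb^p$, the ideal $\mathfrak a$ is generated by the $p$-th powers of the elements of any one basis. Hence for any basis of $M$ the truncated monomials in it form a basis of $S(M)/\mathfrak a$.

The map $M\to\operatorname{gr}_1R$ extends to a homomorphism of graded algebras $S(M)\to\operatorname{gr}R$. It sends the $p$-th power of the generator $x_i^{p^j}$ to the class of $x_i^{p^{j+1}}$ in $\operatorname{gr}_pR$, and this class is zero because $x_i^{p^{j+1}}\in R_{\le1}\subset R_{\le p-1}$. So we obtain a homomorphism $\theta\colon S(M)/\mathfrak a\to\operatorname{gr}R$. A truncated monomial of degree $\mu$ in the standard basis, with exponents $e_{ij}$, goes to the class in $\operatorname{gr}_\mu R$ of $\mathbf x^a$ with $a_i=\sum_je_{ij}p^j$, and $\nu(a)=\sum e_{ij}=\mu$. Thus $\theta$ maps a basis bijectively onto a basis and is an isomorphism.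

Now take the basis $\mathfrak B$. The truncated monomials in $\mathfrak B$ with $\mu$ factors, computed in $R$, lie in $R_{\le\mu}$, and by what we have shown their classes form a basis of $\operatorname{gr}_\mu R$. A nontrivial relation among truncated monomials would give, in the largest $\mu$ that occurs, a nontrivial relation in $\operatorname{gr}_\mu R$; so they are independent. They span $R_{\le\mu}$ by induction on $\mu$. The last assertion follows by extending $m_1,\dots,m_s$ to a basis of $M$.
\end{proof}

\subsection{Rank as a growth rate}

We use the following standard facts about modules over a polynomial ring $K[s]$. The rank $\dim_{K(s)}K(s)\otimes_{K[s]}Q$ of a module $Q$ is additive in short exact sequences, because $K(s)\otimes_{K[s]}-$ is a localization and hence exact. A finitely generated module of rank $\rho$ is isomorphic to $K[s]^\rho\oplus T$ with $T$ torsion, and a finitely generated torsion module has finite dimension over $K$.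

\begin{lemma}\label{lem:growth}
Let $Q$ be a $K[s]$-module of rank $\rho$ generated by a finite-dimensional subspace $Y$, and let $Y_N=\sum_{n<N}s^nY$. There is a constant $c$ such that $N\rho\le\dim_KY_N\le N\rho+c$ for all $N\ge0$.
\end{lemma}

\begin{proof}
The image of $Y$ spans $K(s)\otimes Q$ over $K(s)$, so $Y$ contains $\rho$ elements $g_1,\dots,g_\rho$ that are independent over $K[s]$. The $N\rho$ elements $s^ng_j$, $n<N$, are independent over $K$ and lie in $Y_N$. For the upper bound write $Q=K[s]^\rho\oplus T$, and choose $D$ such that the free components of all elements of $Y$ have coordinates of degree at most $D$. The free components of elements of $Y_N$ then have coordinates of degree less than $N+D$, so $\dim Y_N\le(N+D)\rho+\dim T$.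
\end{proof}

The module $M$ need not be finitely generated over $K[t]$, so we exhaust it by finitely generated pieces. For $J\ge0$ let
\[
M^{(J)}_N=\sum_{n<N}t^nM_{\le J}=\operatorname{span}_K\{t^n\tau^jx_i:n<N,\ j\le J\},\qquad M^{(J)}=\bigcup_NM_N^{(J)},
\]
and let $r_J$ be the rank of the finitely generated $K[t]$-module $M^{(J)}$. By Lemma~\ref{lem:growth} there are constants $c_J$ with
\begin{equation}\label{eq:growth}
Nr_J\le\dim M_N^{(J)}\le Nr_J+c_J .
\end{equation}

\begin{lemma}\label{lem:finite}
The rank $r$ is finite, and there is a $J_0$ such that $r_J=r$ for all $J\ge J_0$.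
\end{lemma}

\begin{proof}
The modules $M^{(J)}$ increase and have union $M$, so $r_J$ is nondecreasing with supremum $r$. It suffices to bound $r_J$ independently of $J$. If $F=0$, then $t$ kills $M$ and $r=0$. If $F\ne0$, then $h(1)\geq 0$ and $\ell(t^n\tau^jx_i)\le nh(1)+j$, so $M_N^{(J)}\subset M_{\le(N-1)h(1)+J}$. By \eqref{eq:growth}, $Nr_J\le d\bigl((N-1)h(1)+J+1\bigr)$. Dividing by $N$ and letting $N\to\infty$ gives $r_J\le d\,h(1)$.
\end{proof}

\section{The formula $\kappa^d=p^{\,r}$}\label{sec:formula}

We prove Theorem~\ref{thm:formula}. Throughout this section $J=J_0$ is as in Lemma~\ref{lem:finite}, and we write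
\[
P=M^{(J)},\qquad P_N=M^{(J)}_N,\qquad P'=M^{(J+1)},\qquad P'_N=M^{(J+1)}_N .
\]
Both $P$ and $P'$ have rank $r$.

\subsection{The lower bound}

The elements $\tau^jt^nx_i=(t^nx_i)^{p^j}$ with $j\le J$ are bounded powers of the iterated coordinates, so they are available in $W(N,L)$ once $L$ is large. Choose $L$ with $E\ge p^{J+1}-1$, and choose a basis of $P_N$ among the spanning elements $(t^nx_i)^{p^j}$, $n<N$, $j\le J$. A truncated monomial in this basis is a monomial in the $t^nx_i$ in which each exponent is at most $\sum_{j\le J}(p-1)p^j=p^{J+1}-1\le E$. So all these truncated monomials lie in $W(N,L)$, and Lemma~\ref{lem:trunc} and \eqref{eq:growth} give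
\[
\dim W(N,L)\ge p^{\dim P_N}\ge p^{rN}.
\]
If $0<\kappa_-<p^{r/d}$, the right side exceeds $\kappa_-^{\,dN}$ for all $N\ge1$. Hence $\kappa\ge p^{r/d}$.

\subsection{Absorbing $p$-th powers}

For the upper bound we want to rewrite $p$-th powers of elements of $P$ as in \eqref{eq:plane}. Since $\tau(c\,t^n\tau^jx_i)=c^pt^n\tau^{j+1}x_i$, we have $\tau P_N\subset P'_N$, but $P'$ is in general larger than $P$. This is where the choice $J=J_0$ enters: $P$ and $P'$ have the same rank, so $P'/P$ is torsion, and $P'$ exceeds $P$ only by a finite-dimensional space. We need this fact in a form that keeps track of the index $N$.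

\begin{lemma}\label{lem:absorb}
There are an integer $c\ge1$ and a finite-dimensional subspace $Z\subset P'$ such that $P'_N\subset P_{N+c}+Z$ for all $N\ge1$.
\end{lemma}

\begin{proof}
The module $P'/P$ is finitely generated of rank $0$, so there is a monic $\chi\in K[t]$ with $\chi P'\subset P$; let $a=\deg\chi$. Choose $c\ge1$ with $\chi g\in P_c$ for each of the finitely many generators $g=\tau^jx_i$, $j\le J+1$, of $P'$. For $n<N$ divide with remainder: $t^n=\eta\chi+\rho$ with $\deg\rho<a$ and $\deg \eta\le n<N$. Then $t^ng=\eta\cdot\chi g+\rho g$, where $\eta\cdot\chi g\in P_{N+c}$ and $\rho g\in P'_a$. Take $Z=P'_a$.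
\end{proof}

\subsection{The upper bound}

Fix $L$. If $E=0$, then $W(N,L)=K$ and there is nothing to prove, so let $E\ge1$. Choose a $K$-basis $\mathfrak B$ of $P$ such that $\mathfrak B\cap P_n$ is a basis of $P_n$ for every $n\geq 1$, by extending a basis of $P_1$ to one of $P_2$, and so on. The \emph{level} of $b\in\mathfrak B$ is the least $n$ with $b\in P_n$. Let $\mathfrak Z$ be a basis of $Z$. We consider formal monomials in the disjoint union $\mathfrak B\sqcup\mathfrak Z$; each has a value in $R$. If $b\in\mathfrak B$ has level $n$, then
\begin{equation}\label{eq:rewrite}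
b^p=\tau b\in P'_n\subset P_{n+c}+Z,
\end{equation}
so $b^p$ is a linear combination of elements of $\mathfrak B$ of level at most $n+c$ and elements of $\mathfrak Z$. A gain of $c$ levels costs $p$ factors. The weight that this rule cannot increase is therefore exponential in the level with base $\sigma=p^{1/c}>1$: give an element of $\mathfrak B$ of level $n$ the weight $\sigma^n$, give the elements of $\mathfrak Z$ the weight $0$, and give a formal monomial the sum of the weights of its factors.

Since $t^nx_i\in P_{n+1}$, it is a linear combination of elements of $\mathfrak B$ of level at most $n+1$. Expanding a product $\prod_{i,n}(t^nx_i)^{e_{i,n}}$ with $n<N$ and $e_{i,n}\le E$, we find that $W(N,L)$ lies in the span of the values of formal monomials that have at most $EdN$ factors and weight at most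
\[
B_N=Ed\sum_{n=1}^N\sigma^n\le\frac{Ed}{\sigma-1}\,\sigma^{N+1}.
\]
Suppose such a monomial contains $b^p$ with $b\in\mathfrak B$ of level $n$. By \eqref{eq:rewrite} its value is a linear combination of values of monomials in which these $p$ factors, of total weight $p\sigma^n$, are replaced by a single factor of weight at most $\sigma^{n+c}=p\sigma^n$. The weight does not increase and the number of factors drops by $p-1\geq 1$, so after finitely many steps no such $b^p$ remains. Thus $W(N,L)$ lies in the span of the products
\[
(\text{truncated monomial in }\mathfrak B)\times(\text{monomial in }\mathfrak Z\text{ of degree at most }EdN)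
\]
of weight at most $B_N$. A factor of level $n$ in such a product satisfies $\sigma^n\le B_N$, so $n\le N+c'$ for an integer $c'$ that depends on $E,d,\sigma$ but not on $N$. There are $p^{\dim P_{N+c'}}$ truncated monomials in $\mathfrak B\cap P_{N+c'}$ and at most $(EdN+1)^{\dim Z}$ monomials in $\mathfrak Z$ of degree at most $EdN$. By \eqref{eq:growth},
\[
\dim W(N,L)\le p^{\,rc'+c_J}\;p^{\,rN}\,(EdN+1)^{\dim Z}.
\]
If $\kappa_->p^{r/d}$, the right side is less than $\kappa_-^{\,dN}$ for large $N$. This holds for every $L$, so $\kappa\le p^{r/d}$. Together with the lower bound and Lemma~\ref{lem:finite}, this proves Theorem~\ref{thm:formula}. \qed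

\section{Short exact sequences}\label{sec:exact}

We prove Theorem~\ref{thm:mult}. Let $G$ be a $t$-module whose group is isomorphic to a vector group of dimension at least $1$, and let $\mathcal O(G)$ be its coordinate ring. Put $M_G=\operatorname{Hom}_K(G,\mathbb G_a)\subset\mathcal O(G)$. This is a $K$-subspace stable under $\tau m=m^p$, and a $K[t]$-module on which $t$ acts by composition with the action of $t$ on $G$. Let $r(G)$ be its rank. An isomorphism $G\cong\mathbb G_a^{\dim G}$ carries $\mathcal O(G)$, $M_G$, $t$, $\tau$ to the objects $R$, $M$, $t$, $\tau$ of the corresponding additive mapping. So Theorem~\ref{thm:formula} reads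
\[
\kappa(G)^{\dim G}=p^{\,r(G)},
\]
and the right side does not involve the identification. It remains to show that $r(G)=r(H)+r(G/H)$, and since ranks are additive this follows from the next lemma.

\begin{lemma}\label{lem:exact}
In the situation of \textup{(ii)}, the sequence of $K[t]$-modules
$0\to M_{G/H}\to M_G\to M_H\to0$
given by pullback and restriction is exact.
\end{lemma}

\begin{proof}
The maps are $K[t]$-linear because $H\to G$ and $G\to G/H$ commute with $t$. The universal property of the quotient says that composition with $G\to G/H$ is a bijection from $\operatorname{Hom}(G/H,\mathbb G_a)$ onto the set of homomorphisms $G\to\mathbb G_a$ that are trivial on $H$. This is exactness on the left and in the middle.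

For exactness on the right we must extend an additive function from $H$ to an additive function on $G$. Since $H\to G$ is a closed immersion, $\mathcal O(G)\to\mathcal O(H)$ is surjective; this extends the function, but not additively. Let $M'\subset M_H$ be the image of $M_G$. The algebra $\mathcal O(G)$ is generated by $M_G$, which contains the coordinates of $G\cong\mathbb G_a^{\dim G}$, so $\mathcal O(H)$ is spanned by the monomials in a basis $\mathfrak B'$ of $M'$. The subspace $M'$ is stable under $\tau$, since restriction commutes with $p$-th powers. So for $b\in\mathfrak B'$ the power $b^p$ is a linear combination of elements of $\mathfrak B'$; substituting this repeatedly lowers the number of factors, and we conclude that $\mathcal O(H)$ is spanned by the truncated monomials in $\mathfrak B'$. Extend $\mathfrak B'$ to a basis $\mathfrak B$ of $M_H$. An element $b\in\mathfrak B\setminus\mathfrak B'$ would be a truncated monomial in $\mathfrak B$ lying in the span of other truncated monomials in $\mathfrak B$, which contradicts Lemma~\ref{lem:trunc} for $H\cong\mathbb G_a^{\dim H}$. Hence $\mathfrak B=\mathfrak B'$ and $M'=M_H$.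
\end{proof}

Exponentiating $r(G)=r(H)+r(G/H)$ gives $\kappa(G)^{\dim G}=\kappa(H)^{\dim H}\kappa(G/H)^{\dim G/H}$. This proves Theorem~\ref{thm:mult}. \qed

\begin{remark}
That $H$ is nonzero and proper serves only to make $\kappa(H)$ and $\kappa(G/H)$ defined. The surjectivity of $M_G\to M_H$ uses that $H\to G$ is a closed immersion and not merely injective on points: pullback along $x\mapsto x^p$ on $\mathbb G_a$ misses the additive function $x$.
\end{remark}

\section{The rank and the growth of degrees}\label{sec:compare}

Let $F$ be non-nilpotent. By Theorem~\ref{thm:formula}, $\kappa=p^{r/d}$, while $\delta=p^\lambda$. So the inequalities of Theorem~\ref{thm:sharp}(a) read $\lambda\le r\le d\lambda$, and $\kappa=\delta$ means $r=d\lambda$. In this section we prove these inequalities and Theorem~\ref{thm:sharp}(b); the sharpness in (a) is proved in Section~\ref{sec:subgroups}.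

The picture is the following. Each value of $\ell$ carries $d$ dimensions of $M$, and $N$ iterations reach the values of $\ell$ up to about $\lambda N$. The space $M_N^{(J)}$, of dimension about $rN$, takes up at most all $d$ dimensions at each of these values and, as we now show, at least one.

\subsection{The bounds $\lambda\le r\le d\lambda$}

The inequality $r\le d\lambda$ is \eqref{eq:upper}. For $\lambda\le r$, take $J\ge\max(J_0,h(1))$. For each $n<N$ and $0\le j\le J$, the space $M_N^{(J)}$ contains an element with $\ell=h(n)+j$, namely $\tau^jt^nx_i$ for an index $i$ with $\ell(t^nx_i)=h(n)$; such an element is nonzero because $F$ is not nilpotent. The sequence $h(n)$ need not be monotone, but it starts at $h(0)=0$ and rises by at most $h(1)\le J$ in one step, so the powers $\tau^j$ fill the gaps. Precisely, let $v$ be an integer with $0\le v\le h(N-1)$, and let $n\le N-1$ be least with $h(n)\ge v$. If $n=0$, then $v=0=h(0)$. If $n\ge1$, then $h(n-1)<v\le h(n)\le h(n-1)+J$, so $v=h(n-1)+j$ with $1\le j\le J$. Thus $\ell$ takes every value $0,1,\dots,h(N-1)$ on $M_N^{(J)}$. Elements with distinct values of $\ell$ are independent, so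 \eqref{eq:growth} gives
\[
h(N-1)+1\le\dim M_N^{(J)}\le rN+c_J .
\]
Dividing by $N$ and letting $N\to\infty$ gives $\lambda\le r$.

Two special cases follow at once from $\delta^{1/d}\le\kappa\le\delta$. If $d=1$, then $\kappa=\delta$ for every non-nilpotent $F$, which is the last assertion of Theorem~\ref{thm:counter}. If $\delta=1$, then $\kappa=1$, which is the first assertion of Theorem~\ref{thm:sharp}(b).

\subsection{The rank in terms of $e_n$ and $h(n)$}

The criterion for $r=d\lambda$ comes from two inequalities for a fixed iterate. Fix $n\ge1$ and put $s=t^n$. The ring $K[t]$ is free of rank $n$ over $K[s]$, and $K(s)\otimes_{K[s]}K[t]=K(t)$ because the left side is a domain of finite dimension over $K(s)$, hence a field. So $K(s)\otimes_{K[s]}M=K(t)\otimes_{K[t]}M$, and $M$ has rank $nr$ over $K[s]$.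

\begin{lemma}\label{lem:two}
For every $n\ge1$,
\[
d\,\max(e_n,0)\;\le\; nr\;\le\;(d-1)h(n)+\max(e_n,0).
\]
\end{lemma}

\begin{proof}
\emph{The left inequality.} We may assume $\beta=e_n\ge1$. Then $s$ pushes every nonzero element out of $M_{\le\beta-1}$, since $\ell(sm)\ge\ell(m)+\beta\ge\beta$ for $m\ne0$. Suppose $\sum_{a\ge0}s^au_a=0$ is a finite sum with all $u_a\in M_{\le\beta-1}$, and put $m=\sum_{a\ge1}s^{a-1}u_a$. Then $sm=-u_0$ has $\ell<\beta$, so $m=0$ and $u_0=0$. The relation $m=0$ has the same form with one term fewer, so by induction all $u_a$ vanish. Therefore a $K$-basis of $M_{\le\beta-1}$ is independent over $K[s]$, and $nr\ge\dim M_{\le\beta-1}=d\beta$.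

\emph{The right inequality.} The idea is to bound the growth rate of Lemma~\ref{lem:growth} by the growth in the very first step, where an element on which $s$ acts slowly can be seen directly. Let $Y_N=\sum_{a<N}s^aM_{\le J}$. The $K[s]$-modules generated by $M_{\le J}$ increase with $J$ and have union $M$, so for large $J$ their rank is $nr$; we take $J$ this large. We have $sY_{N-1}\subset Y_N$ and $Y_{N+1}=M_{\le J}+sY_N$ with $M_{\le J}\subset Y_N$ for $N\ge1$. So $s$ induces surjections $Y_N/Y_{N-1}\to Y_{N+1}/Y_N$, and the integers $\dim Y_{N+1}/Y_N$ are nonincreasing. Their eventual value is $nr$ by Lemma~\ref{lem:growth}. Hence $nr\le\dim Y_2/Y_1$. The surjection $M_{\le J}=Y_1\to Y_2/Y_1$ induced by $s$ has kernel $U=\{u\in M_{\le J}:\ell(su)\le J\}$, so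
\[
nr\le d(J+1)-\dim U .
\]

Put $h=h(n)$ and $\beta=\max(e_n,0)$, so $0\le\beta\le h$. There is an $m\ne0$ with $\ell(sm)\le\ell(m)+\beta$: if $e_n$ is finite the infimum defining it is attained, and if $e_n=-\infty$ some $m$ has $\ell(sm)-\ell(m)\le0$. Take $J\ge\ell(m)+h$. The space $U$ contains $M_{\le J-h}$, because $s$ raises $\ell$ by at most $h$. It also contains the elements $\tau^jm$ with
\[
J-h<\ell(m)+j\le J-\beta ,
\]
because these have $j\geq 1$, $\ell(\tau^jm)=\ell(m)+j\le J$ and $\ell(s\tau^jm)=\ell(sm)+j\le\ell(m)+\beta+j\le J$. There are $h-\beta$ such elements. Their values of $\ell$ are distinct and exceed $J-h$, so they are independent modulo $M_{\le J-h}$. Thus $\dim U\ge d(J-h+1)+h-\beta$, and $nr\le dh-h+\beta$.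
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b) for $\delta>1$]
Now $\lambda>0$. Since $e_n\le h(n)$, we have $\limsup e_n/n\le\lambda$. So $\lim e_n/n=\lambda$ holds if and only if there are $\varepsilon_n\to0$ with $e_n\ge(1-\varepsilon_n)n\lambda$ for all large $n$, and by the definition of $e_n$ this says that $\deg(m\circ F^n)\ge\delta^{(1-\varepsilon_n)n}\deg m$ for all $m\ne0$. The two forms of the condition are therefore equivalent.

If $e_n/n\to\lambda$, the left inequality of Lemma~\ref{lem:two} gives $r\ge d\lambda$, hence $r=d\lambda$ and $\kappa=\delta$. Conversely, if $r=d\lambda$, the right inequality gives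
\[
\frac{\max(e_n,0)}{n}\ge d\lambda-(d-1)\frac{h(n)}{n}\longrightarrow\lambda .
\]
As $\lambda>0$, this forces $e_n>0$ for large $n$ and $\liminf e_n/n\ge\lambda$. Hence $e_n/n\to\lambda$.
\end{proof}

\begin{remark}\label{rem:auto}
The criterion needs $\delta>1$: for $F(x,y)=(x,0)$ we have $\kappa=\delta=1$, while $ty=0$ gives $e_n=-\infty$. The lemma also shows where to look for counterexamples to (i). If $F$ is an automorphism of $\mathbb G_a^d$, then $m=x_1\circ F^{-n}$ is additive and $\ell(t^nm)=0\le\ell(m)$, so $e_n\le0$. Lemma~\ref{lem:two} then gives $r\le(d-1)\lambda$, that is, $\kappa\le\delta^{(d-1)/d}$. Any automorphism with $\delta>1$ and without stable connected subgroups violates (i).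
\end{remark}

\section{Stable subgroups and the rank-one examples}\label{sec:subgroups}

From now on $k=\overline K$, and $M_k=k\otimes_KM$ is the space of additive polynomials over $k$, with the operators $t$ and $\tau$ defined as before. Since $k(t)\otimes_{k[t]}M_k=k(t)\otimes_{K(t)}\bigl(K(t)\otimes_{K[t]}M\bigr)$, the rank of $M_k$ over $k[t]$ is $r$.

\subsection{From subgroups to submodules}

To rule out stable subgroups we translate them into linear algebra on $M_k$, by taking the additive functions that vanish on them.

\begin{lemma}\label{lem:perp}
Let $H$ be a nonzero proper connected algebraic subgroup of $\mathbb G_a^d$, over $K$ or over $k$, that is stable under $F$, and let $\Gamma=H(k)\subset k^d$. Then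
\[
\Gamma^\perp=\{m\in M_k: m|_\Gamma=0\}
\]
is a nonzero $k$-subspace of $M_k$, stable under $t$ and $\tau$, and $\dim_kM_k/\Gamma^\perp=\infty$.
\end{lemma}

\begin{proof}
The set $\Gamma$ is a Zariski closed subgroup of $k^d$ with $F(\Gamma)\subset\Gamma$. It is infinite: a reduced connected scheme of dimension $0$ is the spectrum of a field, and since $H$ has the rational point $0$, dimension $0$ would mean $H=0$. It is not all of $k^d$: the ideal of $H$ contains a nonzero polynomial, which cannot vanish on all of $k^d$. If $m$ vanishes on $\Gamma$, so do $m^p$ and $m\circ F$; this is the stability under $\tau$ and $t$.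

\emph{$\Gamma^\perp$ is nonzero.} Let $f\ne0$ be a polynomial over $k$ of least total degree that vanishes on $\Gamma$; we show that it is additive. As $f(0)=0$, we have $\deg f\ge1$. For $\gamma\in\Gamma$, the polynomial $f(\mathbf x+\gamma)-f(\mathbf x)$ vanishes on $\Gamma$ and has degree less than $\deg f$, since the top homogeneous parts cancel; so it is zero. Now fix $a\in k^d$. The polynomial $f(a+\mathbf y)-f(\mathbf y)-f(a)$ in $\mathbf y$ has degree less than $\deg f$, and at $\mathbf y=\gamma\in\Gamma$ its value is $f(a)-0-f(a)=0$; so it too is zero. Thus $f(a+b)=f(a)+f(b)$ for all $a,b\in k^d$. As $k$ is infinite this is a polynomial identity, and $f\in M_k$ by the description of additive polynomials in Section~\ref{sec:additive}.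

\emph{The codimension is infinite.} Otherwise, for each $i$, the elements $x_i,x_i^p,x_i^{p^2},\dots$ are linearly dependent modulo $\Gamma^\perp$. Then a nonzero polynomial in the one variable $x_i$ vanishes on $\Gamma$, so $x_i$ takes finitely many values on $\Gamma$. This holds for every $i$, so $\Gamma$ is finite, a contradiction.
\end{proof}

Connectedness and reducedness of $H$ were used only to make $\Gamma$ infinite. Finite stable subgroups cannot be excluded: all the examples below have coefficients in $\mathbb F_p$ and so preserve the finite group $\mathbb F_p^d$.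

To compute $M_k$ in examples, let $\varphi$ be the endomorphism of the field $k(t)$ that fixes $t$ and raises elements of $k$ to the $p$-th power. Since $\tau$ commutes with $t$,
\begin{equation}\label{eq:semi}
\tau(\alpha m)=\varphi(\alpha)\,\tau m\qquad(\alpha\in k[t],\ m\in M_k).
\end{equation}
Consequently, if a $k[t]$-submodule contains the images under $\tau$ of its generators, it is $\tau$-stable, and if it also contains $x_1,\dots,x_d$, it is all of $M_k$. When $t$ is invertible on $M_k$, the same holds with $k[t,t^{-1}]$ in place of $k[t]$. We also use that a nonzero ideal of $k[t]$ or of $k[t,t^{-1}]$ has finite codimension over $k$. In particular, if $M_k$ is generated by one element over either ring, it is free on that element, because $M_k$ is infinite-dimensional.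

\subsection{A map with $\kappa=\delta$}

Let $F(x_1,\dots,x_d)=(x_2,\dots,x_d,x_1^p)$, which means $F(x_1)=x_1^p$ if $d=1$. With $u=x_1$ we have $x_i=t^{i-1}u$ and $t^du=\tau u$. Then $t^dx_i=\tau x_i$ for all $i$, so $F^d=\mathbf x^{(p)}$, $\deg F^{dn}=p^n$, and $\delta=p^{1/d}$. The submodule $k[t]u$ contains $\tau u$ and all $x_i$, so $M_k=k[t]u$ is free of rank one. Hence $r=1$ and $\kappa=p^{1/d}=\delta$. Every nonzero $k[t]$-submodule of $M_k$ has finite codimension, so by Lemma~\ref{lem:perp} the hypothesis of (i) holds. This shows that the upper bound in Theorem~\ref{thm:sharp}(a) is attained for every $d$. For $d=1$ the two bounds coincide, so the lower bound is attained as well.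

\subsection{Proof of Theorem~\ref{thm:counter}}

The case $d=1$ was settled in Section~\ref{sec:compare}. Let $d\ge2$ and $F(\mathbf x)=(x_2,\dots,x_d,\,x_1+x_d^p)$. This is an automorphism of $\mathbb G_a^d$, with inverse
\[
(y_1,\dots,y_d)\mapsto(y_d-y_{d-1}^p,\,y_1,\dots,y_{d-1}).
\]
As in the previous example the rank will be one, but now the Frobenius acts on the coordinate produced last, so that it is applied at every step and not once in $d$ steps.

\emph{The dynamic degree.} Let $u=x_1$ and $f_n=t^nu$. Then $f_n=x_{n+1}$ for $0\le n\le d-1$, and $f_d=tx_d=f_0+f_{d-1}^p$, so $f_{n+d}=f_n+f_{n+d-1}^p$ for all $n\ge0$. We claim that $\deg f_{n+d-1}=p^n$ for $n\ge0$. This holds for $n=0$. If it holds up to $n$, then $\deg f_n\le p^n<p^{n+1}=\deg f_{n+d-1}^p$, since $f_n$ is either a coordinate or has degree $p^{n-d+1}$; hence $\deg f_{n+d}=p^{n+1}$. As $F^n=(f_n,\dots,f_{n+d-1})$, we get $\deg F^n=p^n$ and $\delta=p$.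

\emph{The rank.} The operator $t$ is invertible on $M_k$. The relation $t^du=u+t^{d-1}\tau u$ gives
\[
\tau u=(t-t^{1-d})\,u .
\]
So $k[t,t^{-1}]u$ contains $\tau u$ and all $x_i=t^{i-1}u$. Therefore $M_k=k[t,t^{-1}]u$, free of rank one over $k[t,t^{-1}]$. Since $k(t)\otimes_{k[t]}k[t,t^{-1}]=k(t)$, we have $r=1$, and $\kappa=p^{1/d}$ by Theorem~\ref{thm:formula}. (The module $M_k$ is not finitely generated over $k[t]$, because finitely many Laurent polynomials have poles of bounded order at $t=0$; as $M_k=k\otimes_KM$, neither is $M$ over $K[t]$.)

\emph{No stable subgroup.} Suppose $H$ is as in Lemma~\ref{lem:perp}. A nonzero $k[t]$-submodule of $k[t,t^{-1}]$, such as $k[t]$, may have infinite codimension, so we need stability of $\Gamma^\perp$ under $t^{-1}$ as well. Since $F$ is an automorphism of affine space, $\Gamma\supset F(\Gamma)\supset F^2(\Gamma)\supset\cdots$ is a descending chain of Zariski closed sets, and it stabilizes: $F^n(\Gamma)=F^{n+1}(\Gamma)$ for some $n$. As $F$ is bijective on $k^d$, this gives $\Gamma=F(\Gamma)$, so $F^{-1}(\Gamma)=\Gamma$ and $\Gamma^\perp$ is stable under $t^{-1}$. Thus $\Gamma^\perp$ corresponds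 to a nonzero ideal of $k[t,t^{-1}]$ and has finite codimension in $M_k$, contradicting Lemma~\ref{lem:perp}.

So $F$ satisfies the hypothesis of (i), while $\kappa=p^{1/d}<p=\delta$. This proves Theorem~\ref{thm:counter}. Since here $\kappa=\delta^{1/d}$, the lower bound in Theorem~\ref{thm:sharp}(a) is attained for every $d\ge2$, and the proof of Theorem~\ref{thm:sharp} is complete. \qed

\section{A finitely generated counterexample}\label{sec:fg}

We prove Theorem~\ref{thm:fg}. Let $F(x,y,z)=(y,z,z^p-x^{p^2})$, so $y=tx$, $z=t^2x$, and
\begin{equation}\label{eq:cubic}
\tau^2x-t^2\tau x+t^3x=0 .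
\end{equation}
As a guide to this choice, look at the commutative polynomial $T^2-t^2T+t^3$, whose roots have sum $t^2$ and product $t^3$. At $t=\infty$ the roots have sizes $t^2$ and $t$, which suggests two different rates at which $t$ raises $\ell$, and hence $\kappa<\delta$. At $t=0$ both roots have valuation $3/2$, which is not an integer; this is what will prevent a stable subgroup from separating the two rates.

\emph{The dynamic degree.} Put $f_n=t^nx$. Then $f_0,f_1,f_2=x,y,z$ and $f_{n+3}=f_{n+2}^p-f_n^{p^2}$. We have $f_3=z^p-x^{p^2}$ of degree $p^2$, then $f_4=f_3^p-y^{p^2}$ of degree $p^3$, and $f_5=f_4^p-z^{p^2}$ of degree $p^4$. Suppose $n\ge3$ and $\deg f_j=p^{j-1}$ for $3\le j\le n+2$. Then $\deg f_{n+2}^p=p^{n+2}>p^{n+1}=\deg f_n^{p^2}$, so $\deg f_{n+3}=p^{n+2}$. Hence $\deg f_n=p^{n-1}$ for all $n\ge3$. As $F^n=(f_n,f_{n+1},f_{n+2})$, we get $\deg F^n=p^{n+1}$ for $n\ge1$, so $\delta=p$ and $\lambda=1$.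

\emph{Finite generation.} Let $w=\tau x$. By \eqref{eq:cubic},
\[
\tau x=w,\qquad \tau w=t^2w-t^3x .
\]
So $k[t]x+k[t]w$ contains the images of its generators under $\tau$ and contains $x,y,z$; it is all of $M_k$. The same argument over $K$ gives $M=K[t]x+K[t]w$. In particular $r\le2$.

Let $V=k(t)\otimes_{k[t]}M_k$, of dimension $r$ over $k(t)$. By \eqref{eq:semi}, $\tau$ extends to $V$ by $\tau(\alpha\otimes m)=\varphi(\alpha)\otimes\tau m$. Let $v$ be the order of vanishing at $t=0$, a valuation on $k(t)$ with integer values. The map $\varphi$ preserves $v$, since it changes the coefficients of a polynomial without changing which of them are zero.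

\begin{lemma}\label{lem:noroot}
No $\alpha\in k(t)$ satisfies $\varphi(\alpha)\alpha-t^2\alpha+t^3=0$.
\end{lemma}

\begin{proof}
A solution is nonzero, and the three terms have valuations $2v(\alpha)$, $v(\alpha)+2$ and $3$. In a vanishing sum the least valuation must occur at least twice. If $v(\alpha)\le1$, then $2v(\alpha)$ is less than both $v(\alpha)+2$ and $3$. If $v(\alpha)\ge2$, then $3$ is less than both $2v(\alpha)$ and $v(\alpha)+2$.
\end{proof}

\emph{The rank is two.} By Theorem~\ref{thm:sharp}(a), $r\ge\lambda=1$. Suppose $r=1$. The image of $x$ in $V$ is nonzero, for otherwise $w=\tau x$ would vanish too and $V$ would be zero. So $w=\alpha x$ in $V$ with $\alpha\in k(t)$. Then $\tau w=\varphi(\alpha)\tau x=\varphi(\alpha)\alpha x$, and also $\tau w=(t^2\alpha-t^3)x$. This contradicts Lemma~\ref{lem:noroot}. Hence $r=2$, and $\kappa=p^{2/3}$ by Theorem~\ref{thm:formula}. Moreover the kernel of the surjection $k[t]^2\to M_k$ defined by $x,w$ is torsion-free of rank $0$, hence zero. So $M_k$ is free on $x,w$, and it embeds in $V$.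

\emph{No line in $V$ is $\tau$-stable.} The line through $x$ is not stable, since $\tau x=w$. Every other line is spanned by a vector $w-\alpha x$ with $\alpha\in k(t)$, and
\[
\tau(w-\alpha x)=\bigl(t^2-\varphi(\alpha)\bigr)w-t^3x .
\]
If this is a multiple of $w-\alpha x$, the factor is $t^2-\varphi(\alpha)$, and comparing the coefficients of $x$ gives $(t^2-\varphi(\alpha))\alpha=t^3$. This again contradicts Lemma~\ref{lem:noroot}.

\emph{No stable subgroup.} Suppose $H$ is as in Lemma~\ref{lem:perp}. The $k(t)$-span of $\Gamma^\perp$ in $V$ is nonzero, because $M_k$ embeds in $V$, and it is $\tau$-stable, because $\tau(\alpha m)=\varphi(\alpha)\tau m$. It is not a line, so it is all of $V$. Then $\Gamma^\perp$ has rank $2$, and $M_k/\Gamma^\perp$ is a finitely generated $k[t]$-module of rank $0$, hence finite-dimensional over $k$. This contradicts Lemma~\ref{lem:perp}, so the hypothesis of (i) holds. Theorem~\ref{thm:fg} is proved. \qed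

\begin{thebibliography}{1}

\bibitem{Dimitrov}
Vesselin Dimitrov, \emph{Silverman's conjecture for additive polynomial mappings}, arXiv:1511.04061 (2015).

\end{thebibliography}
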